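# Deciding LTL with ordered local data and recurring remote data over $\mathbb N$ and $\mathbb Z$

## 1. The dense case, where order constraints cost nothing

Imagine a system that emits data values at every time step. Some of them (the local ones) may be compared by $<$ and $=$, but only with values at most a fixed number of steps away. The others (the remote ones) may only be compared for equality, but a specification may say "this value will occur again, some day, in variable $y$". Specifications are LTL formulas over such constraints, and we ask whether an algorithm can tell which of them are satisfiable when the values are natural numbers, or integers. The problem is from Ashwin Bhaskar, "LTL with Local and Remote Data Constraints", arXiv:2206.01692 (2022).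

**Definition (the logic).** Let $D=(D,<,=)$ be a set with a strict linear order. Fix disjoint countable sets of propositional variables $p,q,\dots$, of local variables $z,z',\dots$ and of remote variables $x,y,\dots$. A model is an infinite sequence $\sigma=\sigma_0\sigma_1\cdots$, where position $i$ carries a set $\sigma_i^P$ of propositional variables and a value $\sigma_i(\cdot)\in D$ for every local and every remote variable. The formulas of $\mathrm{CLRV}^{\mathrm{XF}}(D)$ are
$$\varphi ::= p \mid \mathsf X^a z\sim\mathsf X^b z' \mid x\approx\mathsf X^k y\mid x\approx\mathsf{XF}\,y\mid\neg\varphi\mid\varphi\wedge\varphi\mid\mathsf X\varphi\mid\varphi\,\mathsf U\,\varphi ,$$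
with $\sim\in\{<,=\}$ and $a,b,k\ge0$. At position $i$, $p$ means $p\in\sigma_i^P$; $\mathsf X^az\sim\mathsf X^bz'$ means $\sigma_{i+a}(z)\sim\sigma_{i+b}(z')$; $x\approx\mathsf X^ky$ means $\sigma_i(x)=\sigma_{i+k}(y)$; $x\approx\mathsf{XF}\,y$ means $\sigma_i(x)=\sigma_j(y)$ for some $j>i$. The rest is as in LTL; $\mathsf U$ is non-strict, $\mathsf F\psi=\top\mathsf U\psi$ and $\mathsf G=\neg\mathsf F\neg$. A formula is satisfiable over $D$ if it holds at position $0$ of some model with values in $D$.

For example, $\mathsf G(z<\mathsf Xz)$ says that $z$ increases forever, and $\mathsf G\neg(x\approx\mathsf{XF}\,x)$ says that $x$ never repeats a value. No atom relates a local to a remote variable.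

Two fragments matter. Without remote constraints we get constraint LTL, $\mathrm{CLTL}(D)$, of Demri and D'Souza. Without local constraints we get the Temporal Logic of Repeating Values, $\mathrm{CLTL}^{\mathrm{XF}}$, of Demri, D'Souza and Gascon, with values in an infinite set. Which infinite set is irrelevant: only equality is tested, a model uses countably many values, and these can be renamed injectively into any infinite set. We take the following as given: $\mathrm{CLTL}^{\mathrm{XF}}$ is decidable, and $\mathrm{CLTL}(D)$ is decidable for dense open $D$, for $\mathbb N$ and for $\mathbb Z$. ("Decidable" always refers to satisfiability.) Here $D$ is dense and open if $<$ is dense and $D$ has no least and no greatest element, as for $\mathbb Q$ and $\mathbb R$. Propositional variables are harmless in $\mathrm{CLTL}(D)$: if $|D|\ge2$, replace $p$ by $z_p=z_p'$ with fresh local variables. In $\mathrm{CLTL}^{\mathrm{XF}}$ use $x_p\approx x'_p$.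

**Normal form.** The purpose is to have offsets at most $1$. Let $K$ be the largest offset in $\varphi$. Replace each local $z$ by fresh $z^{(0)},\dots,z^{(K)}$ and each remote $y$ by fresh $y^{(0)},\dots,y^{(K)}$. Replace $\mathsf X^az\sim\mathsf X^bz'$ by $z^{(a)}\sim z'^{(b)}$, replace $x\approx\mathsf X^ky$ by $x^{(0)}\approx y^{(k)}$, and $x\approx\mathsf{XF}\,y$ by $x^{(0)}\approx\mathsf{XF}\,y^{(0)}$. Add the conjuncts $\mathsf G(z^{(a+1)}=\mathsf Xz^{(a)})$ and $\mathsf G(y^{(a+1)}\approx\mathsf Xy^{(a)})$ for $a<K$. These force $\sigma_i(z^{(a)})=\sigma_{i+a}(z^{(0)})$ and $\sigma_i(y^{(a)})=\sigma_{i+a}(y^{(0)})$. So a model of $\varphi$ gives a model of the new formula by adding the shifted copies, and a model of the new formula gives one of $\varphi$ by reading $z,y$ from $z^{(0)},y^{(0)}$. From now on $\varphi$ has finite sets $P$, $L$, $V$ of propositional, local and remote variables, and its atoms are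
$$p,\quad z<z',\quad z=z',\quad z=\mathsf Xz',\quad x\approx y,\quad x\approx\mathsf Xy,\quad x\approx\mathsf{XF}\,y .$$

**Definition (local types).** A local type is a total preorder $\tau$ on $L\times\{0,1\}$. The order type of a pair of valuations $v,v'\in D^L$ is the local type in which $(z,0)$ is placed according to the value $v(z)$, and $(z,1)$ according to $v'(z)$. A word $\tau_0\tau_1\cdots$ of local types is consistent if $\tau_i$ on $L\times\{1\}$ agrees with $\tau_{i+1}$ on $L\times\{0\}$ for all $i$.

For $L=\{z\}$ there are three local types: $z$ goes up, stays, or goes down. All words over them are consistent.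

**Lemma 1.** Let $D$ be nonempty, dense and open, let $\theta$ be a total preorder on a finite disjoint union $A\sqcup B$, and let $u:A\to D$ have order type $\theta|_A$. Then $u$ extends to a map $A\sqcup B\to D$ of order type $\theta$.

*Proof.* The $\theta$-classes meeting $A$ already have their values, in the correct order. The finitely many other classes must be placed in prescribed open intervals: between consecutive used values, below all of them, or above all of them (or anywhere, if $A=\emptyset$). Each such interval is infinite since $D$ is dense and open, so the classes fit in the right order. $\square$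

**Proposition 2 (dense case).** If $D$ is nonempty, dense and open, then $\mathrm{CLRV}^{\mathrm{XF}}(D)$ is decidable.

*Proof.* The plan is to turn local constraints into propositional variables. For $z,z'\in L$ and $a,b\in\{0,1\}$ take a propositional variable $t^{ab}_{zz'}$, meaning $(z,a)\le(z',b)$. In $\varphi$ replace $z<z'$ by $\neg t^{00}_{z'z}$, replace $z=z'$ by $t^{00}_{zz'}\wedge t^{00}_{z'z}$, and $z=\mathsf Xz'$ by $t^{01}_{zz'}\wedge t^{10}_{z'z}$. Add conjuncts saying that at all positions the $t$'s form a total preorder on $L\times\{0,1\}$ and $t^{11}_{zz'}\leftrightarrow\mathsf Xt^{00}_{zz'}$. The result $\varphi^*$ is a $\mathrm{CLTL}^{\mathrm{XF}}$ formula.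

A model of $\varphi$ gives a model of $\varphi^*$ by reading off the $t$'s. Conversely, in a model of $\varphi^*$ the $t$'s spell a consistent word $\tau_0\tau_1\cdots$. Choose $v_0$ of type $\tau_0|_{L\times\{0\}}$ (Lemma 1 with $A=\emptyset$). Given $v_i$ of type $\tau_i|_{L\times\{0\}}$, Lemma 1 gives $v_{i+1}$ such that $(v_i,v_{i+1})$ has type $\tau_i$; by consistency $v_{i+1}$ has type $\tau_{i+1}|_{L\times\{0\}}$, and we continue. Use these local values and keep the remote values. No atom mixes the two kinds, so $\varphi$ holds. $\square$

What made this easy is that over a dense open order *every* consistent word of local types is realized. So we ask what changes over $\mathbb N$ and $\mathbb Z$.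

## 2. Two conditions that no finite automaton checks

Over $\mathbb N$ the consistent word "$z$ goes down forever" has no realization. One might hope to add to $\varphi^*$ a propositional condition saying which words are realizable. Here is where that stops.

**Example (local side).** Let $L=\{w',z,w\}$. Let $u$ be the local type in which $w',w$ stay constant, $w'<z<w$ at both positions, and $z$ goes up; let $r$ be the same with $z$ going down. Consider the words $u^{k_1}r\,u^{k_2}r\cdots$ with all $k_i\ge1$. Over $\mathbb N$, and also over $\mathbb Z$, such a word is realizable iff the $k_i$ are bounded. Indeed, a block $u^{k}$ needs $k+1$ distinct values strictly between the constants $w'$ and $w$; and if $k_i\le k$ for all $i$, take $w'=0$, $w=k+2$, let $z=1$ at the start of each block and let $z$ increase by $1$ inside it.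

Suppose the realizable words formed an $\omega$-regular set. Then the non-realizable words of the form $u^{k_1}ru^{k_2}r\cdots$ would also form an $\omega$-regular set. It is nonempty (take $k_i=i$). Nonempty $\omega$-regular sets contain an ultimately periodic word. But an ultimately periodic word of this form has bounded $k_i$, a contradiction.

So propositional variables are not enough on the local side. The next attempt is to keep the local variables, use the decision procedure for $\mathrm{CLTL}(\mathbb N)$, and encode the *remote* side by propositional variables. That fails too.

**Example (remote side).** Let $V=\{x,y\}$ and color positions as follows. At an $a$-position $x\approx y$, $x\approx\mathsf{XF}\,y$ and $\neg(x\approx\mathsf{XF}\,x)$ hold. At a $b$-position $x\not\approx y$, and neither value occurs later in $x$ or $y$. At an $e$-position $x\approx y$, and the value does not occur later in $x$ or $y$. Consider the colorings $a^kb^me^\omega$. Different $a$-positions have different values, since $x$ does not repeat. The value of an $a$-position must recur in $y$ but not in $x$, so it recurs in $y$ at a $b$-position. One $b$-position has one $y$-value, so $k\le m$. Conversely, if $k\le m$,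 let $y$ at the $j$th $b$-position repeat the value of the $j$th $a$-position for $j\le k$, and let all other values be fresh. So $a^kb^me^\omega$ is realizable iff $k\le m$. This is not $\omega$-regular: an automaton with $N$ states that accepts $a^Nb^Ne^\omega$ repeats a state while reading $a^N$, and therefore also accepts some $a^{N+t}b^Ne^\omega$ with $t>0$.

Thus each side carries its own non-regular condition, each has its own decision procedure, and we need *one* word that satisfies both conditions. The way out is to cut the word at a position $n$. We shall see that

1. the counting on the remote side can be confined to the finite prefix, and what remains on the suffix is $\omega$-regular;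
2. on the finite prefix local order constraints are free, as over $\mathbb Q$, because the values on the suffix can be spread out to make room.

So the suffix becomes a question for $\mathrm{CLTL}(D)$, and the prefix a question about counters.

**Definition.** A nonempty linear order $D$ is stretchable if for every $m\ge0$ there is a strictly increasing $f:D\to D$ such that for all $d<d'$ at least $m$ elements lie strictly between $f(d)$ and $f(d')$, and for every $d$ at least $m$ elements lie below $f(d)$ and at least $m$ lie above it.

$\mathbb N$ is stretchable by $f(d)=(m+1)(d+1)$: there are $(m+1)(d+1)\ge m$ elements below $f(d)$, infinitely many above, and at least $(m+1)-1=m$ between two values. $\mathbb Z$ is stretchable by $f(d)=(m+1)d$, and nonempty dense open orders by the identity. A finite order is not stretchable, because $m=|D|$ fails.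

**Theorem A.** If $D$ is stretchable and $\mathrm{CLTL}(D)$ is decidable, then $\mathrm{CLRV}^{\mathrm{XF}}(D)$ is decidable. In particular, $\mathrm{CLRV}^{\mathrm{XF}}(\mathbb N)$ and $\mathrm{CLRV}^{\mathrm{XF}}(\mathbb Z)$ are decidable.

**Theorem B.** With offsets $a,b,k$ written in unary, satisfiability for $\mathrm{CLRV}^{\mathrm{XF}}(\mathbb N)$ and for $\mathrm{CLRV}^{\mathrm{XF}}(\mathbb Z)$ is in 2EXPSPACE.

**Theorem C.** For every strict linear order $D$, $\mathrm{CLRV}^{\mathrm{XF}}(D)$ is decidable if and only if $\mathrm{CLTL}(D)$ is decidable.

In Sections 3–7, $D$ is any infinite linear order and $\varphi$ is in normal form with variable sets $P,L,V$. Let $\mathit{cl}$ be the set of subformulas of $\varphi$.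

## 3. Frames: a model as a word plus two realizations

The purpose of this section is to replace a model by a word over a finite alphabet that decides every atom, and to separate the two kinds of data.

**Definition (letters).** A letter is $g=(P_g,\tau_g,\equiv_g,F_g)$, where $P_g\subseteq P$, $\tau_g$ is a total preorder on $L\times\{0,1\}$, $\equiv_g$ is an equivalence relation on $V\times\{0,1\}$, and $F_g:V\to2^V$ satisfies $F_g(x)=F_g(y)$ whenever $(x,0)\equiv_g(y,0)$. Let $\Gamma$ be the finite set of letters, and put $[x]_g=\{y:(y,0)\equiv_g(x,0)\}$.

**Definition (compatibility).** A pair $(g,g')$ is compatible if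

- (K1) $\tau_g$ on $L\times\{1\}$ agrees with $\tau_{g'}$ on $L\times\{0\}$;
- (K2) $\equiv_g$ on $V\times\{1\}$ agrees with $\equiv_{g'}$ on $V\times\{0\}$;
- (K3) if $(x,0)\equiv_g(x',1)$, then $F_g(x)=[x']_{g'}\cup F_{g'}(x')$.

A word $\gamma\in\Gamma^\omega$ is compatible if all pairs $(\gamma_i,\gamma_{i+1})$ are. We write $\equiv_i,F_i,\tau_i$ for the components of $\gamma_i$.

The set $F_i(x)$ is meant to be the set of variables that will carry the current value of $x$ in the future. A letter fixes the truth value of every atom: $p$ by $P_g$; local atoms by $\tau_g$; $x\approx y$ iff $(x,0)\equiv_g(y,0)$; $x\approx\mathsf Xy$ iff $(x,0)\equiv_g(y,1)$; $x\approx\mathsf{XF}\,y$ iff $y\in F_g(x)$. So $\gamma,i\models\psi$ is defined for all $\psi\in\mathit{cl}$.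

A model $\sigma$ over $D$ induces a word $\gamma^\sigma$: take $\sigma_i^P\cap P$, the order type of the local values and the equality type of the remote values at $i,i+1$, and $F_i(x)=\{y:\exists j>i\ \sigma_j(y)=\sigma_i(x)\}$. It is compatible. For (K3): if $\sigma_i(x)=\sigma_{i+1}(x')=d$, then the variables carrying $d$ after $i$ are those carrying it at $i+1$ or after $i+1$. Moreover $\sigma,i\models\psi$ iff $\gamma^\sigma,i\models\psi$ for $\psi\in\mathit{cl}$.

**Example.** Over $\mathbb Z$ let $L=\{z\}$, $V=\{x,y\}$, $z_i=x_i=i$ and $y_i=i-2$. The value $d$ occurs in $x$ at time $d$ and in $y$ at time $d+2$ (if these are $\ge 0$). So the induced word is constant: $z$ goes up, $\equiv$ is the identity, $F(x)=\{y\}$, $F(y)=\emptyset$.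

**Definition.** A compatible word $\gamma$ is locally $D$-realizable if its components $\tau_i$ are induced by some sequence in $(D^L)^\omega$, and remotely $D$-realizable if its components $(\equiv_i,F_i)$ are induced by some sequence in $(D^V)^\omega$.

**Lemma 3.** $\varphi$ is satisfiable over $D$ iff some compatible $\gamma$ with $\gamma,0\models\varphi$ is both locally and remotely $D$-realizable.

*Proof.* If $\sigma,0\models\varphi$, take $\gamma^\sigma$. Conversely, a letter contains no relation between local and remote variables, so a local realization, a remote realization and the sets $P_{\gamma_i}$ together form a model $\sigma$ with $\gamma^\sigma=\gamma$. $\square$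

## 4. Segments, transits and exits

We now characterize remote realizability. Fix a compatible $\gamma$. A word tells us which values are equal at consecutive positions, and promises recurrences, but does not say *which* later occurrence fulfills a promise. So we look at maximal runs of consecutive occurrences, which the word does determine, and ask how to chain them.

**Definition (nodes and segments).** A node is $N=(i,B)$ with $B\subseteq V$ a block of $\equiv_i$ on $V\times\{0\}$. Put $F(N)=F_i(x)$ for $x\in B$, and $T(N)=B\cup F(N)$. Put $\mathrm{succ}(i,B)=(i+1,C)$ if $(x,0)\equiv_i(y,1)$ for $x\in B$, $y\in C$. By (K2) this is a well-defined partial injection, and by (K3)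
$$F(N)=T(\mathrm{succ}\,N). \tag{1}$$
A segment is a maximal succ-path. It occupies consecutive positions, from $\mathrm{start}(s)$ to $\mathrm{end}(s)$ if it is finite.

**Definition (types).** An $X$-arrival is a node $N$ not in the range of succ with $T(N)=X$. An $X$-departure is a node $N$ without successor with $F(N)=X\ne\emptyset$. For a segment $s$, $T(s)$ is the $T$ of its first node and $\mathrm{cont}(s)$ is the union of its blocks; if $s$ is finite, $\mathrm{dep}(s)$ is the $F$ of its last node. For $X\neq\emptyset$, a segment is an $X$-transit if it is finite and $T(s)=X=\mathrm{dep}(s)$; it is an $X$-exit if $T(s)=X$ and it is not an $X$-transit. $\mathrm{Arr}_X$ is the set of segments with $T(s)=X$, and $\mathrm{Dep}_X$ the set of finite segments with $\mathrm{dep}(s)=X$.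

Every segment starts at an arrival. By (1), $T(\mathrm{succ}\,N)=F(N)\subseteq T(N)$, so $T$ is non-increasing along segments and $\mathrm{dep}(s)\subseteq T(s)$. Each position has at most $|V|$ nodes, so only finitely many segments start at or before a given position.

In the example of Section 3 every segment is a single node. The $x$-nodes have $T=\{x,y\}$ and departure set $\{y\}$, so they are $\{x,y\}$-exits; the $y$-nodes have $T=\{y\}$, $F=\emptyset$, so they are $\{y\}$-exits. The realization joins the $x$-node at $i$ to the $y$-node at $i+2$. It could not be joined to a node at $i+1$, since the word says that no value is kept from $i$ to $i+1$.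

**The case of one variable.** Let $V=\{x\}$. There is one node per position, every segment has $T=\{x\}$, and segments tile the time line. Suppose there are three segments $s_1,s_2,s_3$, where $s_3$ is infinite. If $\mathrm{dep}(s_1)=\{x\}$ and $\mathrm{dep}(s_2)=\emptyset$, give $s_1$ and $s_3$ the same value and $s_2$ another one. If $\mathrm{dep}(s_1)=\mathrm{dep}(s_2)=\{x\}$, the word is not realizable: the value of $s_2$ must recur, but the only later segment starts at $\mathrm{end}(s_2)+1$ and is not linked to $s_2$. So finitely many segments lead to a matching problem.

**A promise passed on forever.** Let $V=\{x,y\}$, let $\equiv$ always be the identity, $F(x)=\{x,y\}$, $F(y)=\emptyset$. Every $x$-node is an $\{x,y\}$-transit. We can chain $x$-nodes to $x$-nodes at distance at least $2$, but then the promised $y$ never comes. In fact the word is not realizable: the value of $x$ at $0$ must occur in $y$ at some $j>0$; then it does not occur after $j$, since $F(y)=\emptyset$; but the last $x$-node with this value before $j$ has $x$ in its $F$, and $x$ can fulfill this only at $j$, where the blocks of $x$ and $y$ differ. So with infinitely many transits we must check what the transits contain.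

**Proposition 4.** A compatible $\gamma$ is remotely $D$-realizable iff

- (R1) for every infinite segment, every node $N$ in it and every $y\in F(N)$, $y$ lies in the block of some later node of that segment; and
- (R2) for every nonempty $X\subseteq V$ at least one of the following holds:
  - (a) there are infinitely many $X$-exits;
  - (b) for every $y\in X$ there are infinitely many $X$-transits $s$ with $y\in\mathrm{cont}(s)$;
  - (c) $\mathrm{Arr}_X$ is finite, and there is an injection $\mu:\mathrm{Dep}_X\to\mathrm{Arr}_X$ with $\mathrm{start}(\mu(s))\ge\mathrm{end}(s)+2$ for all $s$.

*Proof of necessity.* Let $\gamma$ be induced by $(v_i)$. All nodes of a segment carry the same value; two nodes at the same position have different values; and nodes at consecutive positions with the same value are linked by succ.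

**Step 1: (R1).** We use that an infinite segment monopolizes its value. All occurrences of its value from its start on lie in it. If $y\in F(N)$, then $y$ carries the value at some later time, hence lies in the block of the segment's node at that time.

**Step 2: the natural matching.** We show that recurrence gives an injection $\mu:\mathrm{Dep}_X\to \mathrm{Arr}_X$ with the distance condition. Let $s\in\mathrm{Dep}_X$ end at $(i,B)$ with value $d$. Since $X\neq\emptyset$, $d$ occurs after $i$; since there is no successor, it does not occur at $i+1$. Its next occurrence is a node $(j,C)$ with $j\ge i+2$. It has no predecessor, because $d$ does not occur at $j-1$. And $T(j,C)=C\cup F(j,C)$ is the set of variables carrying $d$ at or after $j$, which is $F(i,B)=X$. Let $\mu(s)$ be the segment starting at $(j,C)$. This $\mu$ is injective, since $s$ is recovered as the segment of the previous occurrence of $d$.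

**Step 3: (R2).** If $\mathrm{Arr}_X$ is finite, (c) holds by Step 2. So let $\mathrm{Arr}_X$ be infinite and suppose (a) fails; we derive (b). There are infinitely many $X$-transits and only finitely many $X$-exits. By Step 2, an $X$-transit with value $d$ is followed by a further segment of value $d$ whose $T$ is $X$, that is, by an $X$-transit or an $X$-exit. So a value with at least one but only finitely many $X$-transits has an $X$-exit (look after its last $X$-transit). Hence there are only finitely many such values, and together they have only finitely many $X$-transits. Therefore some value $d$ has infinitely many $X$-transits.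

Let $s,s^+,\dots$ be the consecutive segments of $d$. We have $T(s)\supseteq\mathrm{dep}(s)=T(s^+)$, so $T$ is non-increasing along them. It equals $X$ infinitely often, so from some point on all these segments have $T=X$, and then also $\mathrm{dep}=X$: all are $X$-transits. At their last nodes the true future of $d$ is $F=X$. So each $y\in X$ carries $d$ infinitely often. Each of these segments is finite, so infinitely many $X$-transits $s$ of $d$ have $y\in\mathrm{cont}(s)$. This is (b).

*Proof of sufficiency.* Assume (R1) and (R2).

**Step 4: choosing the next segment.** We define an injection $\mu$ on all finite segments $s$ with $\mathrm{dep}(s)\ne\emptyset$, such that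
$$T(\mu(s))=\mathrm{dep}(s),\qquad \mathrm{start}(\mu(s))\ge\mathrm{end}(s)+2. \tag{2}$$
Do this separately for each $X=\mathrm{dep}(s)$; targets for different $X$ have different $T$, so they cannot collide. Enumerate $\mathrm{Dep}_X$ and treat its elements one by one.

- If (a) holds for $X$, let $\mu(s)$ be an $X$-exit not used before that starts at $\mathrm{end}(s)+2$ or later. It exists since there are infinitely many $X$-exits.
- Otherwise, if (b) holds, write $X=\{y_1,\dots,y_r\}$ and let $\mathrm{next}$ be the cyclic successor on it. Choose pairwise disjoint infinite sets $A_y$ ($y\in X$) of $X$-transits $s$ with $y\in\mathrm{cont}(s)$; finitely many infinite sets have pairwise disjoint infinite subsets, by picking new elements in turn. Put $\mathrm{want}(s)=\mathrm{next}(y)$ if $s\in A_y$, and $\mathrm{want}(s)=y_1$ if $s$ is in no $A_y$. Let $\mu(s)$ be an unused element of $A_{\mathrm{want}(s)}$ that starts at $\mathrm{end}(s)+2$ or later.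
- Otherwise take $\mu$ from (c).

**Step 5: infinite chains deliver everything.** We claim: *if $s_0,s_1,\dots$ with $s_{k+1}=\mu(s_k)$ is infinite, then for some nonempty $X$ all but finitely many $s_k$ are $X$-transits, and each $y\in X$ lies in infinitely many $\mathrm{cont}(s_k)$.* Indeed $T(s_{k+1})=\mathrm{dep}(s_k)\subseteq T(s_k)$, so the types stabilize at some $X$, which is nonempty, and eventually $T(s_k)=X=\mathrm{dep}(s_k)$ with $s_k$ finite. So the $s_k$ are eventually $X$-transits. If case (a) was used for $X$, then $s_{k+1}$ would be an $X$-exit, a contradiction. If case (c) was used, the infinitely many segments $s_k$, which are distinct because their starts increase, would lie in the finite set $\mathrm{Arr}_X$, a contradiction. So case (b) was used, and $s_{k+1}\in A_{\mathrm{want}(s_k)}$. Hence the indices $y$ with $s_k\in A_y$ eventually run cyclically through $X$.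

**Step 6: the values.** Since $\mu$ is injective and increases starting positions, the segments are partitioned into chains $s_0\mapsto s_1\mapsto\cdots$, finite or infinite, with $\mathrm{start}(s_{k+1})\ge\mathrm{end}(s_k)+2$. Call the set of nodes of such a chain a class. There are countably many classes; give them pairwise different elements of the infinite set $D$. Let $v_i(x)$ be the value of the class that contains the node of $x$ at $i$.

**Step 7: equality types are right.** A class has at most one node per position. If it has nodes at $i$ and at $i+1$, these lie in the same segment, by the gap in (2), so they are linked by succ. Conversely, linked nodes are in the same class. Together with (K2), which identifies the blocks at $i+1$ with the blocks of $\equiv_i$ on $V\times\{1\}$, this says that $(v_i,v_{i+1})$ induces $\equiv_i$.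

**Step 8: futures are right.** Let $N=(i,B)$ have value $d$. We show $F(N)=\{y:\exists j>i\ v_j(y)=d\}$.

Suppose $F(N)=\emptyset$. Then $N$ has no successor, because a successor would have $T=F(N)$ nonempty; so $N$ ends its segment, $\mu$ is undefined there, and $N$ is the last node of its class. Both sides are empty.

Suppose $F(N)\ne\emptyset$. Then the class has a next node $N'$, and $T(N')=F(N)$: either $N'=\mathrm{succ}\,N$ and (1) applies, or $N'$ is the first node of $\mu(s)$ for the segment $s$ of $N$ and (2) applies. So the block of $N'$ and $F(N')$ are subsets of $F(N)$, and by induction the blocks of all later nodes of the class are subsets of $F(N)$. This is the inclusion "$\supseteq$".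

For "$\subseteq$" let $y\in F(N)=T(N')=B'\cup F(N')$, where $B'$ is the block of $N'$. If $y\in B'$, we are done; otherwise $y\in F(N')$ and we repeat with $N'$. If $y$ were never found, the class would continue forever with $y\in F$ at all its nodes from $N$ on and $y$ in no later block. If it ends in an infinite segment, this contradicts (R1). Otherwise it runs through infinitely many segments; the eventual type $X$ of Step 5 contains $y$, since $y$ lies in the departure sets. Then $y$ lies in infinitely many $\mathrm{cont}(s_k)$, a contradiction. $\square$

## 5. Counting on a prefix, regularity on the suffix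

In (R2) only (c) counts, and it concerns finitely many segments. The purpose here is to move all of this counting before a position $n$.

**Definition.** For letters $g,h$ and $X\ne\emptyset$, let $\mathrm{dep}(g)_X$ be the number of blocks $B$ of $\equiv_g$ on $V\times\{0\}$ that are not linked by $\equiv_g$ to $V\times\{1\}$ and satisfy $F_g(B)=X$. Let $\mathrm{arr}(g,h)_X$ be the number of blocks $C$ of $\equiv_h$ on $V\times\{0\}$ such that $C\times\{1\}$ is not linked by $\equiv_g$ to $V\times\{0\}$ and $C\cup F_h(C)=X$.

So $\mathrm{dep}(\gamma_i)_X$ counts the $X$-departures at $i$, and $\mathrm{arr}(\gamma_i,\gamma_{i+1})_X$ counts the $X$-arrivals at $i+1$. For the constant word of Section 3, $\mathrm{dep}(g)_{\{y\}}=1$, $\mathrm{arr}(g,g)_{\{y\}}=\mathrm{arr}(g,g)_{\{x,y\}}=1$, and the other numbers are $0$.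

**Definition ($S_I$).** Let $I$ be a set of nonempty subsets of $V$. A compatible word $\delta$ satisfies $S_I$ if (R1) holds in $\delta$; for every $X\in I$, (a) or (b) of Proposition 4 holds in $\delta$, counting only segments that start at positions $\ge1$; and for every nonempty $X\notin I$, $\delta$ has no $X$-departure at positions $\ge0$ and no $X$-arrival at positions $\ge1$.

**Proposition 5.** A compatible $\gamma$ is remotely $D$-realizable iff there are a set $I$ of nonempty subsets of $V$ and $n\ge0$ such that

- (S) the suffix $\delta=\gamma_n\gamma_{n+1}\cdots$ satisfies $S_I$; and
- (B) for all nonempty $X\notin I$ and all $i<n$,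
$$\sum_{i\le j<n}\mathrm{dep}(\gamma_j)_X\ \le\sum_{i+1\le j<n}\mathrm{arr}(\gamma_j,\gamma_{j+1})_X. \tag{3}$$

In words, (3) says that the $X$-departures at positions in $[i,n-1]$ are at most as many as the $X$-arrivals at positions in $[i+2,n]$.

*Proof.* **Step 1: what cutting preserves.** The segments of $\gamma$ starting after $n$ are exactly the segments of $\delta$ starting at positions $\ge1$. (At position $0$ of $\delta$ a segment may be the rest of an older one; this is why we start at $1$.) Infinite segments of $\delta$ are tails of infinite segments of $\gamma$, so (R1) for $\gamma$ implies (R1) for $\delta$. Conversely, let (R1) hold in $\delta$, and let $N$ be a node before $n$ in an infinite segment of $\gamma$ and $y\in F(N)$. By (1), either $y$ appears in a later block of the segment at a position $\le n$, or $y$ belongs to $F$ of the segment's node at $n$, and then (R1) for $\delta$ gives a later block. So (R1) holds in $\gamma$.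

**Step 2: from realizability to (S) and (B).** Let $I$ be the set of $X$ satisfying (a) or (b) in $\gamma$. For nonempty $X\notin I$, (c) holds, so $\mathrm{Arr}_X$ is finite, and $\mathrm{Dep}_X$ is finite by the injection $\mu$. Take $n$ larger than the positions of all $X$-arrivals and $X$-departures with $X\notin I$. Then (S) holds, as only finitely many segments start at or before $n$. By $\mu$, the $X$-departures in $[i,n-1]$ inject into the $X$-arrivals in $[i+2,n]$, which is (3).

**Step 3: from (S) and (B) to realizability.** We verify Proposition 4. (R1) holds in $\gamma$ by Step 1, and for $X\in I$ (a) or (b) holds in $\gamma$. Let $X\notin I$ be nonempty. All $X$-departures are at positions $<n$ and all $X$-arrivals at positions $\le n$; so $\mathrm{Arr}_X$ is finite. Process the $X$-departures by decreasing position. When we treat one at $i$, all departures treated so far are at positions $\ge i$ and the current one is not yet treated. So fewer than $\sum_{i\le j<n}\mathrm{dep}(\gamma_j)_X$ arrivals have been used, and by (3) some $X$-arrival in $[i+2,n]$ is free. Use it. This gives the injection in (c). $\square$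

## 6. The suffix condition as a CLTL formula

Now $I$, a letter $g$ and a set $H\subseteq\mathit{cl}$ are given. We want a formula $\Theta(I,g,H)$ of $\mathrm{CLTL}(D)$ that says: there is a compatible, locally realizable word that starts with $g$, satisfies exactly the formulas of $H$ at its start, and satisfies $S_I$.

Its local variables are $L$. Its propositional variables are $P$ and, for $x,y\in V$: $e^{00}_{xy},e^{01}_{xy},e^{11}_{xy}$, where $e^{ab}_{xy}$ means $(x,a)\equiv(y,b)$ and the missing $e^{10}_{xy}$ is read as $e^{01}_{yx}$; $f_{xy}$, meaning $y\in F(x)$; the labels $\mathrm{inf}_x$, $\mathrm{dep}_{xy}$, $c_{xy}$; and auxiliary variables $o_x$. For $\psi\in\mathit{cl}$ let $\hat\psi$ be $\psi$ with $x\approx y$, $x\approx\mathsf Xy$, $x\approx\mathsf{XF}\,y$ replaced by $e^{00}_{xy}$, $e^{01}_{xy}$, $f_{xy}$.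

**Excluding infinite paths.** Several clauses forbid an infinite succ-path all of whose nodes have some property. For formulas $\alpha=(\alpha_x)_{x\in V}$ that are constant on blocks, so that $\alpha$ is a property of nodes, take variables $o_x$, fresh for each use, put $O=\bigvee_xo_x$, and let $\mathrm{Ev}(\alpha)$ be
$$\neg O\ \wedge\ \mathsf G\Big[O\to\bigwedge_{x'}\Big(\mathsf Xo_{x'}\leftrightarrow\big(\mathsf X\alpha_{x'}\wedge\bigvee_x(o_x\wedge e^{01}_{xx'})\big)\Big)\Big]\ \wedge\ \mathsf G\Big[\neg O\to\bigwedge_{x'}(\mathsf Xo_{x'}\leftrightarrow\mathsf X\alpha_{x'})\Big]\ \wedge\ \mathsf{GF}\,\neg O .$$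

**Lemma 6.** On a compatible word, variables $o_x$ making $\mathrm{Ev}(\alpha)$ true exist iff no infinite succ-path satisfies $\alpha$ at all its nodes.

*Proof.* The first three conjuncts determine the $o_x$ uniquely and describe a set $O_i$ of nodes at each $i$: $O_0=\emptyset$; if $O_i\neq\emptyset$, then $O_{i+1}$ consists of the successors of nodes of $O_i$ that satisfy $\alpha$; if $O_i=\emptyset$, then $O_{i+1}$ consists of all nodes at $i+1$ that satisfy $\alpha$. In short, we watch a batch of $\alpha$-paths until it dies out, then start a new batch. It remains to see when $\mathsf{GF}\,\neg O$ holds.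

Suppose it holds and an infinite $\alpha$-path starts at $i$. Take $j\ge i$ with $O_j=\emptyset$. Then $O_{j+1}$ contains the path's node at $j+1$, and inductively $O_k$ contains the path's node at $k$ for all $k>j$. So $O_k\ne\emptyset$ for all $k>j$, a contradiction.

Suppose it fails: $O_j\ne\emptyset$ for all $j\ge j_0$. Then $j_0>0$, since $O_0=\emptyset$, and all nodes in these sets satisfy $\alpha$. Every node of $O_{k+1}$ with $k\ge j_0$ is the successor of a node of $O_k$. Tracing back from a node of $O_{j_0+k}$, we find $N\in O_{j_0}$ with $\mathrm{succ}^l(N)\in O_{j_0+l}$ for all $l\le k$. As $O_{j_0}$ is finite, one $N$ works for arbitrarily large $k$, hence for all $k$. Its path is an infinite $\alpha$-path. $\square$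

**The formula.** Put $\mathrm{nosucc}_x=\bigwedge_{x'}\neg e^{01}_{xx'}$. For nonempty $X\subseteq V$ put
$$\mathrm{arr}^X_x=\bigwedge_{x'}\neg e^{01}_{x'x}\wedge\mathsf X\Big(\bigwedge_{y\in X}(e^{00}_{xy}\vee f_{xy})\wedge\bigwedge_{y\notin X}\neg(e^{00}_{xy}\vee f_{xy})\Big),$$
$$\mathrm{tr}^X_x=\mathrm{arr}^X_x\wedge\mathsf X\Big(\neg\mathrm{inf}_x\wedge\bigwedge_{y\in X}\mathrm{dep}_{xy}\wedge\bigwedge_{y\notin X}\neg\mathrm{dep}_{xy}\Big).$$
Then $\Theta(I,g,H)$ is the conjunction of the following, where free indices range over $V$.

1. $\mathsf G$ of: the $e$'s form an equivalence relation on $V\times\{0,1\}$; $e^{00}_{xy}\to(f_{xw}\leftrightarrow f_{yw})$; $e^{11}_{xy}\leftrightarrow\mathsf Xe^{00}_{xy}$; $e^{01}_{xx'}\to(f_{xw}\leftrightarrow\mathsf X(e^{00}_{x'w}\vee f_{x'w}))$.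
2. The letter at position $0$ is $g$: literals for $P_g$, $\equiv_g$, $F_g$, and constraints $\mathsf X^az\sim\mathsf X^bz'$ with $a,b\in\{0,1\}$ describing $\tau_g$.
3. $\bigwedge_{\psi\in H}\hat\psi\wedge\bigwedge_{\psi\in\mathit{cl}\setminus H}\neg\hat\psi$.
4. $\bigwedge_y\mathrm{Ev}\big((f_{xy}\wedge\neg e^{00}_{xy})_x\big)$.
5. The labels: $\mathsf G\big(\mathrm{inf}_x\leftrightarrow\bigvee_{x'}(e^{01}_{xx'}\wedge\mathsf X\,\mathrm{inf}_{x'})\big)$ and $\mathrm{Ev}((\neg\mathrm{inf}_x)_x)$; further $\mathsf G(\mathrm{nosucc}_x\to(\mathrm{dep}_{xy}\leftrightarrow f_{xy}))$ and $\mathsf G(e^{01}_{xx'}\to(\mathrm{dep}_{xy}\leftrightarrow\mathsf X\,\mathrm{dep}_{x'y}))$; further $\mathsf G\big(c_{xy}\leftrightarrow e^{00}_{xy}\vee\bigvee_{x'}(e^{01}_{xx'}\wedge\mathsf Xc_{x'y})\big)$ and, for each $y$, $\mathrm{Ev}((c_{xy}\wedge\neg e^{00}_{xy})_x)$.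
6. For each $X\in I$: $\ \mathsf{GF}\bigvee_x(\mathrm{arr}^X_x\wedge\neg\mathrm{tr}^X_x)\ \vee\ \bigwedge_{y\in X}\mathsf{GF}\bigvee_x(\mathrm{tr}^X_x\wedge\mathsf Xc_{xy})$.
7. For each nonempty $X\notin I$: $\ \mathsf G\bigwedge_x\neg\big(\mathrm{nosucc}_x\wedge\bigwedge_{y\in X}f_{xy}\wedge\bigwedge_{y\notin X}\neg f_{xy}\big)$ and $\mathsf G\bigwedge_x\neg\mathrm{arr}^X_x$.

**Lemma 7.** $\Theta(I,g,H)$ is satisfiable over $D$ iff there is a compatible, locally $D$-realizable $\delta$ with $\delta_0=g$ and $\{\psi\in\mathit{cl}:\delta,0\models\psi\}=H$ that satisfies $S_I$. Moreover, the local values of any model of $\Theta(I,g,H)$ realize such a $\delta$ locally, and any local realization of such a $\delta$ extends to a model of $\Theta(I,g,H)$.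

*Proof.* **Step 1: items 1–3 describe the word.** Item 1 says that the word read off from the local values, $P$, the $e$'s and the $f$'s is a compatible word of letters: it states that $F$ is constant on blocks, (K2) and (K3), and (K1) is automatic because the local types come from values. Items 2 and 3 say that it starts with $g$ and that exactly the formulas in $H$ hold at $0$.

**Step 2: item 4 is (R1).** The formula $f_{xy}\wedge\neg e^{00}_{xy}$ is constant on blocks, so Lemma 6 applies. If (R1) fails, there are a node $N$ in an infinite segment and $y\in F(N)$ lying in no later block; by (1), $y\in F$ at all later nodes, so the path after $N$ satisfies $f_{xy}\wedge\neg e^{00}_{xy}$ throughout. Conversely, an infinite path satisfying this throughout is a tail of an infinite segment and violates (R1) at its first node.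

**Step 3: item 5 forces the intended labels.** The labels $\mathrm{inf}$ and $c$ are constant on blocks by their defining equivalences. A node labeled $\mathrm{inf}$ has a successor labeled $\mathrm{inf}$, so its segment is infinite. If a node of an infinite segment is not labeled $\mathrm{inf}$, then by the equivalence neither is its successor, and so on; this infinite $\neg\mathrm{inf}$-path is excluded by $\mathrm{Ev}$. So $\mathrm{inf}$ means "in an infinite segment".

In a finite segment $s$, the labels $\mathrm{dep}$ agree with $\mathrm{dep}(s)$ at the last node, and by backward induction at all nodes.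

If $y$ is in the block of this or a later node of the segment, then $c_{xy}$ holds, by backward induction from that node. If $c_{xy}$ holds and $y$ is in no such block, then the equivalence propagates $c$ to the successor, and so on. At a last node $c_{xy}$ is equivalent to $e^{00}_{xy}$, which is false here, so the path is infinite and satisfies $c_{xy}\wedge\neg e^{00}_{xy}$ throughout. This is excluded by $\mathrm{Ev}$. So $c_{xy}$ means "$y$ is in the block of this or a later node of the segment".

Conversely, the intended labels, with $\mathrm{dep}$ false on infinite segments, satisfy item 5: the equivalences are clear, no infinite path is outside infinite segments, and on no path is $c_{xy}$ true at the first node while $e^{00}_{xy}$ is false at all nodes from there to the end of the segment.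

**Step 4: items 6 and 7 are the remaining clauses of $S_I$.** At position $j\ge 0$, $\mathrm{arr}^X_x$ says that the node of $x$ at $j+1$ is an $X$-arrival, and $\mathrm{tr}^X_x$ that it starts an $X$-transit. If it starts a segment $s$, then $\mathsf Xc_{xy}$ says $y\in\mathrm{cont}(s)$. Each position has at most $|V|$ arrivals, so "at infinitely many positions" means "for infinitely many segments". So item 6 says (a) or (b), counting segments that start at positions $\ge1$, and item 7 forbids $X$-departures at positions $\ge0$ and $X$-arrivals at positions $\ge1$.

Both directions and the last sentence of the lemma follow: from a model read off $\delta$; from $\delta$ with a local realization, add the propositional variables with their intended meaning and the $o_x$ from Lemma 6. $\square$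

## 7. The prefix as a counter system running backward in time

For the prefix we must decide whether letters can be put in front of $g$ so that $\varphi$ becomes true and (B) holds. In (3) the sums extend to the fixed end $n$, so we read the prefix from right to left. Then arrivals are seen first and stored, and departures consume them.

**Definition.** For $g^-\in\Gamma$ and $H\subseteq\mathit{cl}$ let $\mathrm{step}(g^-,H)$ be the set $H^-\subseteq\mathit{cl}$, defined by induction on formulas, such that the atoms in $H^-$ are those true in $g^-$; Boolean formulas follow their semantics; $\mathsf X\psi\in H^-$ iff $\psi\in H$; and $\psi_1\mathsf U\psi_2\in H^-$ iff $\psi_2\in H^-$, or $\psi_1\in H^-$ and $\psi_1\mathsf U\psi_2\in H$.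

By the semantics of LTL, if $H=\{\psi\in\mathit{cl}:\gamma,i+1\models\psi\}$, then $\mathrm{step}(\gamma_i,H)=\{\psi\in\mathit{cl}:\gamma,i\models\psi\}$.

**Definition (the system $\mathcal V_I$).** A vector addition system with states (VASS) is a finite automaton with counters over $\mathbb N$; a step adds a fixed integer vector and is allowed only if no counter becomes negative. Fix $I$ and let $Y$ be the set of nonempty subsets of $V$ not in $I$. The VASS $\mathcal V_I$ has states $(g,H)\in\Gamma\times2^{\mathit{cl}}$ and counters $c\in\mathbb N^Y$. It has a step
$$\big((g,H),c\big)\to\big((g^-,H^-),\ c-\mathrm{dep}(g^-)+\mathrm{arr}(g^-,g)\big)$$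
whenever $(g^-,g)$ is compatible, $H^-=\mathrm{step}(g^-,H)$ and $c-\mathrm{dep}(g^-)\ge0$, with vectors restricted to $Y$. (So we first subtract, then add.) A state $(g,H)$ is a target if $\varphi\in H$.

For the constant word with letter $g$ of Section 3 and $Y\ni\{y\}$, each step subtracts $1$ from the counter of $\{y\}$ and then adds $1$. From counter $0$ no step is enabled: the $x$-node at $n-1$ needs a $y$-node at $n+1$ or later. With this word one must put $\{y\}$ into $I$.

**Lemma 8.** Let $\gamma_0,\dots,\gamma_n$ be letters with compatible consecutive pairs and $H_n\subseteq\mathit{cl}$. The path that starts in $((\gamma_n,H_n),0)$ and reads $\gamma_{n-1},\dots,\gamma_0$ is a run of $\mathcal V_I$ iff (B) holds.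

*Proof.* When the path is at position $i$, the counter of $X$ is $\sum_{i\le j<n}\mathrm{arr}(\gamma_j,\gamma_{j+1})_X-\sum_{i\le j<n}\mathrm{dep}(\gamma_j)_X$. So the condition for the step from position $i+1$ to position $i$ is
$$\sum_{i+1\le j<n}\mathrm{arr}(\gamma_j,\gamma_{j+1})_X-\sum_{i\le j<n}\mathrm{dep}(\gamma_j)_X\ge0,$$
which is (3) for $i$. $\square$

**Lemma 9.** Let $Q$ be the state set of $\mathcal V_I$, $a=\max(1,|V|)$ and $b=2a|Q|$. If a target state is reachable from $((g,H),0)$, then it is reachable by a run of length at most $b^{\,2(|Y|+1)!}$. Hence reachability of a target state from $((g,H),0)$ is decidable.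

*Proof.* The idea is to drop the nonnegativity requirement for counters that are large, because a short run cannot exhaust them. Each step lowers each counter by at most $a$, also at the intermediate vector $c-\mathrm{dep}(g^-)$. For $J\subseteq Y$ let a $J$-run be a run over $\mathbb Z^Y$ in which nonnegativity, also of $c-\mathrm{dep}(g^-)$, is required only for coordinates in $J$. We define $\ell_k\ge1$ that bounds the length of a shortest $J$-run to a target, over all $J$ with $|J|=k$ and all starting configurations (with $J$-coordinates $\ge0$) that admit one.

For $k=0$ a shortest run is a path in the state graph without repetition, so $\ell_0=|Q|$ will do.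

Let $|J|=k+1$ and consider a shortest $J$-run to a target. Before the first configuration having some $J$-coordinate $\ge a\ell_k$, no pair (state, $J$-coordinates) repeats, since otherwise we could cut out the part between. So there are at most $|Q|(a\ell_k)^{k+1}$ configurations before it. If there is a configuration with coordinate $j\in J$ at least $a\ell_k$, the rest of the run is in particular a $(J\setminus\{j\})$-run to a target. Replace it by a shortest $(J\setminus\{j\})$-run, of length at most $\ell_k$. In it coordinate $j$ stays $\ge0$, also at intermediate vectors, so it is a $J$-run. Hence we may take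
$$\ell_{k+1}=|Q|(a\ell_k)^{k+1}+\ell_k\ \le\ 2|Q|(a\ell_k)^{k+1}\ \le\ (b\ell_k)^{k+1}.$$
Therefore $b\ell_{k+1}\le(b\ell_k)^{k+2}$. Since $b\ell_0=b|Q|\le b^2=b^{2\cdot1!}$, induction gives $b\ell_k\le b^{2(k+1)!}$. For $k=|Y|$ and $J=Y$ we get the bound. Only finitely many runs of bounded length start in a given configuration, and they can be listed. $\square$

## 8. Stretching the suffix to make room for the prefix

On the local side we must put finitely many types in front of a realized suffix. Over $\mathbb Q$ this works by Lemma 1. Over $\mathbb N$ there may be no room: if the suffix starts with $z=0$ and the prefix asks for a smaller value before, we are stuck. But suffix values may be replaced by their images under a strictly increasing map, which changes no order type.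

**Lemma 10.** Let $D$ be stretchable, let $\tau_0,\dots,\tau_{n-1}$ be local types satisfying (K1) consecutively, and let $(v_i)_{i\ge n}$ in $D^L$ be such that, if $n>0$, the order type of $v_n$ is $\tau_{n-1}$ on $L\times\{1\}$. Then there are $v_i'\in D^L$ $(i\ge0)$ such that $(v_i',v_{i+1}')$ has order type $\tau_i$ for $i<n$, and the same order type as $(v_i,v_{i+1})$ for $i\ge n$.

*Proof.* If $L=\emptyset$ there is nothing to prove. Let $L\ne\emptyset$.

**Step 1: a prefix over $\mathbb Q$.** Choose $w_n\in\mathbb Q^L$ with the order type of $v_n$. For $i=n-1,\dots,0$ choose $w_i\in\mathbb Q^L$ such that $(w_i,w_{i+1})$ has type $\tau_i$. This is possible by Lemma 1, because $w_{i+1}$ has the type of $\tau_i$ on $L\times\{1\}$: by hypothesis if $i=n-1$, and by (K1) and the type $\tau_{i+1}$ of $(w_{i+1},w_{i+2})$ if $i<n-1$.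

**Step 2: moving it into $D$.** Let $m=n|L|$ and let $f$ be as in the definition of stretchable. Let $A=w_n(L)$ and $B=\bigcup_{i\le n}w_i(L)$; then $|B\setminus A|\le m$. The map $w_n(z)\mapsto f(v_n(z))$ is well defined and strictly increasing on $A$, because $w_n$ and $v_n$ have the same order type. Each of the intervals into which $A$ divides $\mathbb Q\setminus A$ (below, between consecutive elements, above) contains at most $m$ points of $B$, and the corresponding interval of $D$ contains at least $m$ elements. So the map extends to a strictly increasing $e:B\to D$. Put $v_i'=e\circ w_i$ for $i\le n$ and $v_i'=f\circ v_i$ for $i\ge n$; these agree at $n$. Since $e$ and $f$ are strictly increasing, all order types are as required. $\square$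

*Proof of Theorem A.* Let $D$ be stretchable with $\mathrm{CLTL}(D)$ decidable. Then $D$ is infinite, since for every $m$ some element has at least $m$ elements below it. Put $\varphi$ in normal form. We claim that $\varphi$ is satisfiable over $D$ iff for some $I$ and some state $(g,H)$:

- (i) $\mathcal V_I$ can reach a target state from $((g,H),0)$, and
- (ii) $\Theta(I,g,H)$ is satisfiable over $D$.

There are finitely many triples $(I,g,H)$; (i) is decidable by Lemma 9 and (ii) by assumption. So the claim gives the theorem; we saw in Section 2 that $\mathbb N$ and $\mathbb Z$ are stretchable, and $\mathrm{CLTL}(\mathbb N)$, $\mathrm{CLTL}(\mathbb Z)$ are decidable.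

**Step 1: a model gives (i) and (ii).** Let $\sigma,0\models\varphi$ and $\gamma=\gamma^\sigma$. It is remotely realizable, so take $I,n$ from Proposition 5. Put $H_i=\{\psi\in\mathit{cl}:\gamma,i\models\psi\}$ and $(g,H)=(\gamma_n,H_n)$. The suffix from $n$ is compatible, locally $D$-realizable and satisfies $S_I$, so (ii) holds by Lemma 7. By (B) and Lemma 8, $(\gamma_n,H_n),\dots,(\gamma_0,H_0)$ are the states of a run from zero counters. Since $\varphi\in H_0$, (i) holds.

**Step 2: (i) and (ii) give a model.** Let a run witnessing (i) read $\gamma_{n-1},\dots,\gamma_0$ (possibly $n=0$). Let $\delta$ with $\delta_0=g$ be obtained from (ii) by Lemma 7, with a local realization $(v_i)_{i\ge n}$. Let $\gamma=\gamma_0\cdots\gamma_{n-1}\delta$, a compatible word. The formulas of $\mathit{cl}$ true at position $n$ form $H$. By induction with $\mathrm{step}$, those true at $0$ form the $H$-component of the final state, which contains $\varphi$. So $\gamma,0\models\varphi$.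

Since $\delta$ satisfies $S_I$, and (B) holds by Lemma 8, $\gamma$ is remotely $D$-realizable by Proposition 5. By (K1) for $(\gamma_{n-1},g)$ the sequence $(v_i)_{i\ge n}$ satisfies the hypothesis of Lemma 10. So $\gamma$ is locally $D$-realizable. By Lemma 3, $\varphi$ is satisfiable over $D$. $\square$

## 9. A space bound over $\mathbb N$ and $\mathbb Z$

*Proof of Theorem B.* We measure the cost of (i) and (ii). Let $s$ be the size of $\varphi$. With unary offsets, normalization is polynomial, so $|V|,|L|,|\mathit{cl}|$ are polynomial in $s$.

**Step 1: condition (i).** States $(g,H)$ have polynomially many bits, so $|Q|\le2^{\mathrm{poly}(s)}$ and $\log b$ is polynomial. We have $|Y|+1\le2^{|V|}$, hence $(|Y|+1)!\le2^{|V|2^{|V|}}\le 2^{2^{\mathrm{poly}(s)}}$. By Lemma 9 it suffices to consider runs of length at most $b^{2(|Y|+1)!}$. A step raises a counter by at most $|V|$, so on these runs the counter values, and also the length, have at most $2^{2^{\mathrm{poly}(s)}}$ bits. There are at most $2^{|V|}$ counters. Guessing the run step by step takes nondeterministic space $2^{2^{\mathrm{poly}(s)}}$. By Savitch's theorem, (i) is in 2EXPSPACE.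

**Step 2: condition (ii).** The formula $\Theta(I,g,H)$ has size $2^{\mathrm{poly}(s)}$, because the sets $X$ in items 6 and 7 are at most $2^{|V|}$ in number and all other parts are polynomial. We use the theorem that $\mathrm{CLTL}(\mathbb Z)$ satisfiability is in PSPACE (Demri and Gascon, *Verification of qualitative $\mathbb Z$ constraints*, TCS 409 (2008), for a richer constraint language). $\mathrm{CLTL}(\mathbb N)$ reduces to $\mathrm{CLTL}(\mathbb Z)$: add, for a fresh local variable $w$, the conjunct
$$\mathsf G(w=\mathsf Xw)\wedge\mathsf G\bigwedge_z(w<z\vee w=z),$$
with $z$ ranging over the local variables of the formula. A model over $\mathbb N$ extends with $w=0$, and in a model over $\mathbb Z$ we translate all values by $-w$. So (ii) is in EXPSPACE.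

**Step 3: the enumeration.** Running through all $(I,g,H)$ takes exponential space, since a set $I$ is described by at most $2^{|V|}$ bits. Altogether the procedure of Theorem A runs in 2EXPSPACE. $\square$

## 10. Arbitrary linear orders: the prefix carries its own values

If $D$ is not stretchable, Lemma 10 is not available, and we must know how much room the prefix needs. The idea is to let the backward system carry the actual prefix values, up to order: a chain of $M$ points and the current valuation into it. More room and larger counters never hurt, so the set of good configurations is upward closed in a well-quasi-order and can be computed without knowing $D$. Then we ask $\mathrm{CLTL}(D)$ whether the required room exists at the start of the suffix.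

Recall that a quasi-order is a well-quasi-order if every infinite sequence $q_0,q_1,\dots$ has $i<j$ with $q_i\le q_j$. Dickson's lemma says that the componentwise order on $\mathbb N^k$ is one; finite disjoint unions of such orders are well-quasi-orders too. In a well-quasi-order every increasing sequence $U^0\subseteq U^1\subseteq\cdots$ of upward closed sets becomes stationary. Otherwise choose infinitely many indices $k_0<k_1<\cdots$ and $q_r\in U^{k_r+1}\setminus U^{k_r}$; some $q_r\le q_t$ with $r<t$ gives $q_t\in U^{k_r+1}\subseteq U^{k_t}$, a contradiction. A finite basis of an upward closed set $U$ is a finite set whose upward closure is $U$.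

*Proof of Theorem C.* **Step 1: the small cases.** If $D=\emptyset$ there are no models, and both logics are trivially decidable. If $D$ is finite and nonempty, both translate effectively into propositional LTL. Encode values by propositional variables "$z{=}d$", "$x{=}d$" (exactly one $d$ for each variable and position). Replace $\mathsf X^az\sim\mathsf X^bz'$ by $\bigvee_{d\sim d'}(\mathsf X^a(z{=}d)\wedge\mathsf X^b(z'{=}d'))$, replace $x\approx\mathsf X^ky$ by $\bigvee_d(x{=}d\wedge\mathsf X^k(y{=}d))$, and $x\approx\mathsf{XF}\,y$ by $\bigvee_d(x{=}d\wedge\mathsf{XF}(y{=}d))$. So both are decidable.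

Now let $D$ be infinite. $\mathrm{CLTL}(D)$ is a fragment of $\mathrm{CLRV}^{\mathrm{XF}}(D)$, which gives one direction. For the other let $\mathrm{CLTL}(D)$ be decidable and $\varphi$ be in normal form. Sections 3–7 apply, since they only need $D$ to be infinite.

**Step 2: a system $\mathcal T_I$ that does not depend on $D$.** We add values to $\mathcal V_I$. Write $[M]=\{1,\dots,M\}$. Configurations are $((g,H),M,v,c)$ with $M\in\mathbb N$, $v:L\to[M]$ of order type $\tau_g|_{L\times\{0\}}$, and $c\in\mathbb N^Y$. There is a step
$$((g,H),M,v,c)\to((g^-,H^-),M,v^-,c^-)$$
iff $((g,H),c)\to((g^-,H^-),c^-)$ in $\mathcal V_I$ and $(v^-,v)$ has order type $\tau_{g^-}$. Targets are the configurations with $\varphi\in H$. Put $((g,H),M,v,c)\le((g,H),M',v',c')$ iff $c\le c'$ and $e\circ v=v'$ for some strictly increasing $e:[M]\to[M']$.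

For example, let $L=\{z\}$ and drop $(g,H)$ and $c$. A configuration is a number $M$ with a marked point $v(z)$, that is, a pair (number of points below, number of points above), and $\le$ is the componentwise order of these pairs. If $g^-$ says that $z$ goes up, then a step is possible only if there is a point below.

**Step 3: well-quasi-order and monotonicity.** We show that larger configurations can do at least as much. For fixed $(g,H)$ the order type of $v$ is fixed, and a map $e$ as required exists iff each gap determined by $v'$ (below, between consecutive values, above) has at least as many elements as the corresponding gap of $v$. So a configuration is given by $(g,H)$, its gap sizes and $c$. Hence $\le$ is, up to isomorphism, the componentwise order on a finite disjoint union of sets $\mathbb N^k$, a well-quasi-order. If $\kappa\le\kappa'$ via $e$, and $\kappa\to\kappa_1$ with valuation $v^-$, then $\kappa'$ has a step with valuation $e\circ v^-$: the pair $(e\circ v^-,e\circ v)$ has the same order type as $(v^-,v)$, and the counters of $\kappa'$ are at least those of $\kappa$. The resulting $\kappa_1'$ satisfies $\kappa_1'\ge\kappa_1$ via the same $e$.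

**Step 4: computing a basis.** Let $U_I$ be the set of configurations from which a target is reachable. Then $U_I=\bigcup_kU^k$, where $U^0$ is the set of targets and $U^{k+1}=U^k\cup\mathrm{Pre}(U^k)$. $U^0$ is upward closed, and by Step 3 so are all $U^k$. So the sequence becomes stationary, and once $U^{k+1}=U^k$ it is constant. We compute finite bases.

$U^0$ is the upward closure of the finitely many configurations with $\varphi\in H$, $v$ onto $[M]$ and $c=0$.

For $\mathrm{Pre}$ it suffices to treat one basis element $\kappa=((g^-,H^-),R,w,\beta)$ at a time. Let $\kappa'=((g,H),M,v,c)\in\mathrm{Pre}({\uparrow}\kappa)$ via a step with $v^-$ and $c^-\ge\beta$, and let $e:[R]\to[M]$ be strictly increasing with $e\circ w=v^-$. Restrict $[M]$ to $S=e([R])\cup v(L)$. This set has at most $R+|L|$ elements and contains $v^-(L)=e(w(L))$. Replace $c$ by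
$$c_0=\max\big(\mathrm{dep}(g^-),\ \beta+\mathrm{dep}(g^-)-\mathrm{arr}(g^-,g)\big). \tag{4}$$
We have $c_0\le c$, because $c\ge\mathrm{dep}(g^-)$ and $c-\mathrm{dep}(g^-)+\mathrm{arr}(g^-,g)=c^-\ge\beta$. After renaming $S$ to $[|S|]$ we obtain a configuration $\le\kappa'$, via the inclusion of $S$ in $[M]$. It is still in $\mathrm{Pre}({\uparrow}\kappa)$: the same $v^-$ and $e$ work inside $S$, the step is enabled as $c_0\ge\mathrm{dep}(g^-)$, and the new counters are $\ge\beta$. So $\mathrm{Pre}({\uparrow}\kappa)$, which is upward closed by Step 3, is the upward closure of its finitely many elements with $M\le R+|L|$ and $c$ of the form (4). These can be computed, since for each candidate only finitely many $v^-:L\to[M]$ and $e$ have to be tried.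

Equality $U^{k+1}=U^k$ is decidable from finite bases, by checking whether each basis element of $U^{k+1}$ lies above one of $U^k$. So a finite basis of $U_I$ is computable.

**Step 5: the decision procedure.** We claim that $\varphi$ is satisfiable over $D$ iff for some $I$ the computed basis of $U_I$ contains some $((g,H),M,v,0)$ such that
$$\Theta(I,g,H)\ \wedge\bigwedge_{1\le j<M}u_j<u_{j+1}\ \wedge\ \bigwedge_{z\in L}z=u_{v(z)} \tag{5}$$
is satisfiable over $D$, where $u_1,\dots,u_M$ are fresh local variables. The latter is a $\mathrm{CLTL}(D)$ question, so the claim completes the proof. Note that the conjuncts about the $u_j$ concern position $0$ only.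

*From a solution of (5) to a model.* The configuration lies in $U_I$. So there is a run to a target, reading letters $\gamma_{n-1},\dots,\gamma_0$ and with valuations $v_n=v,v_{n-1},\dots,v_0$ in $[M]$. A model of (5) gives, by Lemma 7, a suffix $\delta$ with a local realization, and elements $u_1<\dots<u_M$ of $D$ at its first position. Give $z$ at position $i<n$ the value $u_{v_i(z)}$. At position $n$ the value of $z$ is $u_{v(z)}=u_{v_n(z)}$, and $(v_i,v_{i+1})$ has order type $\tau_{\gamma_i}$ for $i<n$. So this, together with the suffix, locally realizes $\gamma=\gamma_0\cdots\gamma_{n-1}\delta$ over $D$. The rest is as in Step 2 of the proof of Theorem A: $\gamma$ is compatible, $\gamma,0\models\varphi$ by induction with $\mathrm{step}$, $\gamma$ is remotely realizable by Lemma 8 and Proposition 5, and Lemma 3 gives a model.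

*From a model to a solution of (5).* Let $\sigma,0\models\varphi$, and take $\gamma,I,n,H_i$ as in Step 1 of the proof of Theorem A. Let $S\subseteq D$ be the finite set of values of variables of $L$ at positions $0,\dots,n$, identified with $[|S|]$ in increasing order, and let $v_i$ be the local valuation at $i\le n$, viewed as a map to $[|S|]$. By (B) and Lemma 8 the counters allow the path $(\gamma_n,H_n),\dots,(\gamma_0,H_0)$, and the $v_i$ have the right order types. Since $\varphi\in H_0$, we get $\kappa=((\gamma_n,H_n),|S|,v_n,0)\in U_I$. Some basis element $((\gamma_n,H_n),M,v,c)\le\kappa$; then $c=0$, and there is a strictly increasing $e:[M]\to[|S|]$ with $e\circ v=v_n$. Interpret $u_j$ at the first position of the suffix by the $e(j)$-th element of $S$, and arbitrarily elsewhere. Then $u_1<\dots<u_M$ there, and $z$ has as its value the $v_n(z)$-th element of $S$, which is $u_{v(z)}$. The suffix of $\gamma$ from $n$ is locally realized by the local values of $\sigma$ and satisfies $S_I$. So by the last part of Lemma 7 these values extend to a model of $\Theta(I,\gamma_n,H_n)$, and hence, with the $u_j$, to a model of (5). $\square$
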